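# Ellipsoid averages of $\widehat f$ and the Fourier restriction operator

## 1. The theorem on ellipsoid averages, and what it says

Throughout, $\widehat f(\xi)=\int_{\mathbb R^d}f(x)e^{-2\pi i x\cdot\xi}\,dx$.

**Standing assumptions.** Let $d\ge2$, let $\sigma$ be a $\sigma$-finite measure on the Borel subsets of $\mathbb R^d$, and let $S\subseteq\mathbb R^d$ be a Borel set with $\sigma(\mathbb R^d\setminus S)=0$. Let $1<p<q<\infty$ with $p\le 2$, and suppose that there is a constant $C_0$ such that
$$\big\|\widehat f\,|_S\big\|_{L^q(S,\sigma)}\le C_0\|f\|_{L^p(\mathbb R^d)}\qquad\text{for every Schwartz function } f. \tag{1}$$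
Let $\mathcal R\colon L^p(\mathbb R^d)\to L^q(S,\sigma)$ be the unique bounded linear operator with $\mathcal Rf=\widehat f|_S$ for Schwartz $f$. Interpolating (1) with the trivial bound $\|\widehat f|_S\|_{L^\infty(S,\sigma)}\le\|f\|_{L^1}$ extends $\mathcal R$ to a bounded operator on $L^s(\mathbb R^d)$ for every $1\le s\le p$.

For $r\in(0,\infty)^d$ and $y\in\mathbb R^d$ let $B_{r_1,\dots,r_d}(y)=\{x:\sum_i (x_i-y_i)^2/r_i^2\le1\}$, with volume $|B_{r_1,\dots,r_d}|$.

**Theorem 1.** Under the standing assumptions, for every $f\in L^p(\mathbb R^d)$,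
$$\lim_{(0,\infty)^d\ni (r_1,\dots,r_d)\to(0,\dots,0)}\frac1{|B_{r_1,\dots,r_d}|}\int_{B_{r_1,\dots,r_d}(\xi)}\widehat f(\eta)\,d\eta=(\mathcal Rf)(\xi)\qquad\text{for $\sigma$-a.e. }\xi\in S. \tag{2}$$
Hence the same holds for every $f\in L^s(\mathbb R^d)$, $1\le s\le p$.

Let us see what is being claimed. Since $p\le2$, the Hausdorff–Young inequality says that $\widehat f\in L^{p'}$, where $p'$ is the conjugate exponent. So $\widehat f$ is defined only up to sets of Lebesgue measure zero. The measure $\sigma$ may live on a Lebesgue null set $S$, and then "the values of $\widehat f$ on $S$" have no meaning by themselves. The operator $\mathcal R$ gives them a meaning abstractly, through a limit in $L^q(\sigma)$. Theorem 1 says that these abstract values can be computed from $\widehat f$ itself, point by point: average $\widehat f$ over a small solid ellipsoid around $\xi$, which has positive volume, and let the ellipsoid shrink. The word *multi-parameter* refers to the limit: the $d$ semi-axes go to zero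 independently, so that the ellipsoids may become arbitrarily thin along the way.

Two results are quoted as known in the source of the problem, Aleksandar Bulj and Vjekoslav Kovač, "Multi-parameter maximal Fourier restriction", arXiv:2208.08111 (2022). The first (Bulj–Kovač) is (2) for $f\in L^s$ with $1\le s\le 2p/(p+1)$. The second (Kovač) is the analogue of (2) for Euclidean balls, $r_1=\dots=r_d\to0^+$, and all $f\in L^s$ with $1\le s\le p$. Theorem 1 has the ellipsoids of the first and the range of exponents of the second.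

**Three cases to keep in mind.**

If $f\in L^1$, then $\widehat f$ is continuous. The averages in (2) converge to $\widehat f(\xi)$ at *every* $\xi$, because all points of $B_{r}(\xi)$ are close to $\xi$ once all the $r_i$ are small. So the whole difficulty lies in $L^p$ functions that are not integrable.

If $\sigma$ is Lebesgue measure, $S=\mathbb R^d$, $1<p<2$ and $q=p'$, then (1) is Hausdorff–Young, and $\mathcal Rf=\widehat f$. The ellipsoid $B_r(\xi)$ lies in a box with sides $2r_i$, whose volume is $2^d/|B_{1,\dots,1}|$ times as large. Hence the averages of $|\widehat f|$ are at most a constant times the strong maximal function of $\widehat f$, which is bounded on $L^{p'}$. Together with the convergence for Schwartz functions this gives (2). Here we may forget that $\widehat f$ is a Fourier transform.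

If $d=2$ and $\sigma$ is arc length on the unit circle, the Stein–Tomas theorem gives (1) with $p=6/5$, $q=2$. The circle is a Lebesgue null set, so the strong maximal theorem says nothing at its points. Here $2p/(p+1)=12/11$, and Theorem 1 covers all of $L^{6/5}$.

## 2. A maximal function over a whole class of kernels

Almost everywhere convergence for a dense class of $f$, together with a bound for a maximal function, gives almost everywhere convergence for all $f$. The Schwartz functions are our dense class. So we look for a maximal inequality, and we prove it for many kernels at once.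

For $r,\eta\in\mathbb R^d$ write $r\eta=(r_1\eta_1,\dots,r_d\eta_d)$. Let $q'$ be the conjugate exponent of $q$, and let $e_i$ be the coordinate vectors.

**Definition (the class $\mathcal K(A,\omega)$).** Let $A>0$, and let $\omega:(0,1]\to[0,\infty)$ be nondecreasing with
$$S_\omega:=\sum_{N\ge1}N^{d-1}\omega(2^{-N})<\infty. \tag{3}$$
Then $\mathcal K=\mathcal K(A,\omega)$ is the set of all $K\in L^{q'}(\mathbb R^d)$ supported in $[-1,1]^d$ with
$$\|K\|_{q'}\le A,\qquad \|K-K(\cdot-he_i)\|_{q'}\le\omega(h)\quad(0<h\le1,\ 1\le i\le d).$$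
For $K\in\mathcal K$, $r\in(0,\infty)^d$ and $f\in L^p$ put
$$A_r^Kf(\xi)=\int_{\mathbb R^d}K(\eta)\,\widehat f(\xi+r\eta)\,d\eta,\qquad \mathcal Mf(\xi)=\sup_{K\in\mathcal K}\ \sup_{r\in(0,\infty)^d}|A_r^Kf(\xi)|.$$

*Examples.* If $K=\mathbf 1_B/|B|$ with $B$ the closed Euclidean unit ball, then $A_r^Kf(\xi)$ is exactly the average in (2), by the change of variables $\eta\mapsto\xi+r\eta$. For the box, $K=2^{-d}\mathbf 1_{[-1,1]^d}$, the difference $K-K(\cdot-he_i)$ with $0<h\le1$ equals $\pm2^{-d}$ on a set of measure $2h\cdot2^{d-1}=2^dh$ and vanishes elsewhere. So $\|K-K(\cdot-he_i)\|_{q'}=2^{-d}(2^dh)^{1/q'}$, a power of $h$, and (3) holds for $\omega(h)=2^{-d}(2^dh)^{1/q'}$. Much less is enough for (3): with $\omega(h)=(1+\log_2(1/h))^{-a}$ one has $\omega(2^{-N})=(1+N)^{-a}$, so (3) holds if and only if $a>d$.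

**Theorem 2.** Under the standing assumptions, with $C=C(d,p,q)$,
$$\|\mathcal Mf\|_{L^q(\sigma)}\le C\,C_0\,(A+S_\omega)\,\|f\|_{L^p}\qquad\text{for all } f\in L^p(\mathbb R^d). \tag{4}$$
Moreover, for each $f\in L^p$, for $\sigma$-a.e. $\xi$,
$$\lim_{(0,\infty)^d\ni r\to0}\ \sup_{K\in\mathcal K}\Big|A_r^Kf(\xi)-\Big(\int K\Big)(\mathcal Rf)(\xi)\Big|=0. \tag{5}$$

The supremum over $K$ inside the limit allows the averaging set to change its shape with $r$. This gives one more theorem. For a bounded convex set $E$ with nonempty interior and $\xi\in\mathbb R^d$ let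
$$r_i(E,\xi)=\sup_{x\in E}|x_i-\xi_i|,\qquad e_\xi(E)=\frac{|E|}{\prod_i2r_i(E,\xi)}\in(0,1].$$
The denominator is the volume of the smallest axis-parallel box centred at $\xi$ that contains $E$, up to its boundary, so $e_\xi(E)$ measures how much of that box $E$ fills.

*Examples in the plane.* For an axis-parallel ellipse centred at $\xi$ we get $e_\xi=\pi r_1r_2/(4r_1r_2)=\pi/4$, however thin it is. For a disc of radius $t$ centred at $\xi+(a,a)$, $a>0$, we have $r_1=r_2=a+t$ and $e_\xi=\pi t^2/(4(a+t)^2)$, which tends to $0$ as $t/a\to0$: a small disc far from $\xi$, relative to its size, is bad.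

**Theorem 3.** Under the standing assumptions, if $f\in L^p$, then for $\sigma$-a.e. $\xi$ the following holds for every $c>0$:
$$\frac1{|E|}\int_E\widehat f\to(\mathcal Rf)(\xi)\quad\text{as }\max_ir_i(E,\xi)\to0,\text{ over all convex } E\text{ with }e_\xi(E)\ge c.$$
This includes all axis-parallel boxes containing $\xi$ (there $e_\xi\ge2^{-d}$). The restriction $e_\xi(E)\ge c$ cannot be dropped: there is $f\in L^p$ such that, for every $\xi$, there are Euclidean balls $E_k$ with $\sup_{x\in E_k}|x-\xi|\to0$ and averages of $\widehat f$ over $E_k$ tending to $\infty$.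

If $\sigma=0$, all the almost everywhere statements and (4) are empty. So from now on $\sigma\ne0$ wherever $\sigma$ occurs. We write $L^q(\sigma)$ for $L^q(S,\sigma)$.

## 3. The relation $q\le p'$ and averages as Fourier multipliers

This section makes sure that all objects are well defined, and rewrites $A_r^Kf$ on the side of $f$.

**Lemma 1.** $q\le p'$. Hence $q'\ge p$, and every $K\in\mathcal K$ lies in $L^1\cap L^p$.

*Proof.* Test (1) on bumps. Let $\varphi\in C_c^\infty$ with $\varphi\ge0$ and $\varphi\ge1$ on $[0,1]^d$, and let $f$ be given by $\widehat f(\xi)=\varphi((\xi-a)/t)$. Then $|f(x)|=t^d|\check\varphi(tx)|$, so $\|f\|_p=t^{d-d/p}\|\check\varphi\|_p=c\,t^{d/p'}$. As $\widehat f\ge1$ on $a+[0,t]^d$, (1) gives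
$$\sigma(a+[0,t]^d)\le C't^{dq/p'}$$
with $C'$ independent of $a$ and $t$. Suppose $q>p'$. Split a unit cube into $M^d$ cubes of side $1/M$. Then $\sigma(\text{unit cube})\le C'M^{d-dq/p'}\to0$ as $M\to\infty$. So every unit cube has measure $0$ and $\sigma=0$, a contradiction. Finally, a function in $L^{q'}$ with bounded support lies in $L^u$ for all $1\le u\le q'$. $\square$

**(a) Averages of $L^p$ functions.** Let $f\in L^p$, $K\in\mathcal K$. Since $\widehat f\in L^{p'}$ and $K\in L^p$, Hölder shows that $A_r^Kf(\xi)$ is well defined for *every* $\xi$, and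
$$|A_r^Kf(\xi)|\le\|K\|_p\,\Big(\prod_ir_i\Big)^{-1/p'}\|\widehat f\|_{p'}\le\|K\|_p\Big(\prod_ir_i\Big)^{-1/p'}\|f\|_p. \tag{6}$$
It is continuous in $\xi$. Indeed, with $K_r(\zeta)=(\prod r_i)^{-1}K(\zeta_1/r_1,\dots,\zeta_d/r_d)$ we have $A_r^Kf(\xi)=\int K_r(\zeta-\xi)\widehat f(\zeta)\,d\zeta$, and translations are continuous in $L^p$. So $\mathcal Mf$ is a supremum of continuous functions. It is lower semicontinuous, hence Borel. By (6), if $f_j\to f$ in $L^p$, then $A_r^Kf_j(\xi)\to A_r^Kf(\xi)$ for all $\xi,r,K$.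

**(b) The restriction of $\widehat h$ for $h\in L^1\cap L^p$.** Choose Schwartz $h_j\to h$ in both $L^1$ and $L^p$ (truncate and mollify). Then $\widehat h_j\to\widehat h$ uniformly and $\widehat h_j\to\mathcal Rh$ in $L^q(\sigma)$. Thus $\mathcal Rh=\widehat h$ $\sigma$-a.e., where $\widehat h$ is the continuous function, and
$$\|\widehat h\|_{L^q(\sigma)}\le C_0\|h\|_p\qquad(h\in L^1\cap L^p). \tag{7}$$

**(c) The multiplier form.** For $f\in L^1\cap L^p$ and $\phi=\widehat K$, Fubini and $x\cdot(r\eta)=(rx)\cdot\eta$ give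
$$A_r^Kf(\xi)=\int_{\mathbb R^d}f(x)\,\phi(rx)\,e^{-2\pi ix\cdot\xi}\,dx. \tag{8}$$

So averaging $\widehat f$ means multiplying $f$ by the dilated function $\phi(r\,\cdot)$. The maximal inequality asks: *if we may choose $r$ depending on $\xi$ among all of $(0,\infty)^d$, does $(f\,\phi(r\,\cdot))^\wedge$ stay bounded in $L^q(\sigma)$?* For one fixed $r$ this is immediate from (7), because $|\phi|\le\|K\|_1$.

## 4. Sharp truncations to boxes

The simplest multipliers are indicators of boxes, and for them the question has a classical positive answer, the Christ–Kiselev argument. It uses $p<q$ in an essential way. Let $\mathbb Q_+$ be the set of positive rationals. For $J\subseteq\{1,\dots,d\}$ and $f\in L^1\cap L^p$ let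
$$T_Jf(\xi)=\sup_{s\in\mathbb Q_+^J}\Big|\Big(f\prod_{j\in J}\mathbf 1_{\{|x_j|\le s_j\}}\Big)^{\wedge}(\xi)\Big|.$$
For example $T_\emptyset f=|\widehat f|$, and in one variable $T_{\{1\}}f(\xi)=\sup_s|\int_{-s}^sf(x)e^{-2\pi ix\xi}dx|$. The numbers $2^m$, $m\in\mathbb Z$, are among the admissible $s_j$.

**Lemma 2.** $\|T_Jf\|_{L^q(\sigma)}\le C_1\|f\|_p$ for $f\in L^1\cap L^p$, with $C_1=C_0\big(1-2^{-(1/p-1/q)}\big)^{-d}$.

*Proof.* We add one coordinate at a time. Consider operators $Tf=\sup_{a\in\mathcal A}|\widehat{af}|$ on $L^1\cap L^p$, where $\mathcal A$ is a countable family of measurable functions bounded by $1$. Then $Tf$ is a supremum of countably many continuous functions, hence Borel, and if $f=\sum_lf_l$ converges in $L^1$, then $Tf\le\sum_lTf_l$ pointwise. Suppose that $\|Tf\|_{L^q(\sigma)}\le D\|f\|_p$ for all $f\in L^1\cap L^p$. Fix $i$ and set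
$$T'f=\sup_{s\in\mathbb Q_+}T(f\mathbf 1_{\{|x_i|\le s\}}),$$
an operator of the same type. We claim that $\|T'f\|_{L^q(\sigma)}\le D\,(1-2^{-(1/p-1/q)})^{-1}\|f\|_p$. The lemma follows by iterating over $i\in J$, starting from $T_\emptyset$, for which $D=C_0$ by (7).

**Step 1: reparametrize by mass.** The purpose is to turn the truncations into intervals $[0,\tau)\subseteq[0,1)$. Let $\|f\|_p=1$, $d\mu=|f|^pdx$ and $F(s)=\mu(|x_i|\le s)$ for $s\ge0$. Hyperplanes are null, so $F$ is continuous and nondecreasing, $F(0)=0$, and $F(s)\to1$ as $s\to\infty$.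

First, *if $\tau=F(s)$, then $\mathbf 1_{\{|x_i|\le s\}}=\mathbf 1_{\{F(|x_i|)<\tau\}}$ $\mu$-a.e.* If $F(|x_i|)<F(s)$, then $|x_i|<s$, so the second set is contained in the first. The difference is $\{|x_i|\le s,\ F(|x_i|)=\tau\}=\{s_0\le|x_i|\le s\}$ with $s_0=\min\{u\ge0:F(u)=\tau\}$, which exists by continuity. Its $\mu$-measure is $F(s)-F(s_0)=0$.

Second, *$\mu(F(|x_i|)<\tau)=\tau$ for $0\le\tau\le1$.* For $\tau<1$ choose $s$ with $F(s)=\tau$ by the intermediate value theorem and use the first fact. For $\tau=1$ let $\tau\uparrow1$ and use $\mu(\mathbb R^d)=1$.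

**Step 2: binary expansion.** The purpose is to replace uncountably many intervals $[0,\tau)$ by $2^l$ pieces at each scale. Put $\mathcal D_l=\{[k2^{-l},(k+1)2^{-l}):0\le k<2^l\}$, $l\ge0$, and $f_I=f\mathbf 1_{\{F(|x_i|)\in I\}}$. By the second fact, $\|f_I\|_p^p=2^{-l}$ for $I\in\mathcal D_l$. For $\tau\in[0,1)$ with binary expansion $\tau=2^{-l_1}+2^{-l_2}+\cdots$, $l_1<l_2<\cdots$, the intervals $[\sum_{j<k}2^{-l_j},\sum_{j\le k}2^{-l_j})$ are dyadic, disjoint, with union $[0,\tau)$, and at most one comes from each $\mathcal D_l$. For $\tau=1$ take $[0,1)\in\mathcal D_0$. By the first fact, $f\mathbf 1_{\{|x_i|\le s\}}$ is a.e. equal to the sum of the corresponding $f_I$, and the sum converges in $L^1$ by dominated convergence.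

**Step 3: sum.** Therefore
$$T'f\le\sum_{l\ge0}\max_{I\in\mathcal D_l}Tf_I\le\sum_{l\ge0}\Big(\sum_{I\in\mathcal D_l}(Tf_I)^q\Big)^{1/q},$$
and, by the triangle inequality in $L^q(\sigma)$ and the assumption on $T$,
$$\|T'f\|_{L^q(\sigma)}\le D\sum_{l\ge0}\big(2^l\,2^{-lq/p}\big)^{1/q}=D\sum_{l\ge0}2^{-l(1/p-1/q)}=\frac D{1-2^{-(1/p-1/q)}}.\qquad\square$$

## 5. Smooth kernels, positivity, and the obstruction from jumps

Lemma 2 suggests a first approach: write $\phi(r\,\cdot)$ as a superposition of box indicators.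

**Smooth product kernels work.** Let $\kappa\in C_c^\infty(\mathbb R)$ be even, nonnegative, and equal to $1$ on $[-1,1]$, and let $K_0(\eta)=\prod_i\kappa(\eta_i)$. Then $\widehat\kappa$ is even and Schwartz, so
$$\widehat\kappa(y)=-\int_{|y|}^\infty\widehat\kappa\,'(t)\,dt=-\int_0^\infty\widehat\kappa\,'(t)\,\mathbf 1_{\{|y|\le t\}}\,dt .$$
Take the product over the coordinates and insert it in (8), which only needs $K_0\in L^1$. For Schwartz $g$,
$$A_r^{K_0}g(\xi)=(-1)^d\int_{(0,\infty)^d}\prod_i\widehat\kappa\,'(t_i)\,\Big(g\prod_i\mathbf 1_{\{|x_i|\le t_i/r_i\}}\Big)^\wedge(\xi)\,dt .$$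
The transform inside is continuous in the truncation levels, by dominated convergence, so real levels are no worse than rational ones. Hence $|A_r^{K_0}g|\le(\int_0^\infty|\widehat\kappa\,'|)^d\,T_{\{1,\dots,d\}}g$ for all $r$, and Lemma 2 gives $\|\sup_r|A_r^{K_0}g|\,\|_{L^q(\sigma)}\le C\|g\|_p$.

**Passing to ellipsoids by positivity.** We have $\mathbf 1_B\le K_0$ for the unit ball $B$. We cannot use this directly, since $\widehat f$ is not positive and $|\widehat f|$ is not the transform of a function that we control. But $|\widehat f|^2$ is a transform: with $\widetilde f(x)=\overline{f(-x)}$ and $g=f*\widetilde f$ we have $\widehat g=|\widehat f|^2\ge0$. For Schwartz $f$, by Cauchy–Schwarz,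
$$\Big|\frac1{|B|}\int_B\widehat f(\xi+r\eta)\,d\eta\Big|^2\le\frac1{|B|}\int_B|\widehat f(\xi+r\eta)|^2\,d\eta\le\frac1{|B|}\,A_r^{K_0}g(\xi).$$
Thus the maximal function over all ellipsoids has $L^{2q}(\sigma)$-norm at most $C\|f*\widetilde f\|_p^{1/2}$, and by Young's inequality $\|f*\widetilde f\|_p\le\|f\|_s^2$ when $2/s=1+1/p$, that is, $s=2p/(p+1)$. This is the exponent in the first quoted result.

The argument stops there. At $s=p$ we would need $\|f*\widetilde f\|_p\le C\|f\|_p^2$. Put $f(\lambda\,\cdot)$ in place of $f$: the left side is multiplied by $\lambda^{-d-d/p}$ and the right side by $\lambda^{-2d/p}$. The ratio $\lambda^{-d+d/p}$ is unbounded as $\lambda\to0$, since $p>1$.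

**Using the superposition directly for the ball.** Could we apply the superposition to $K=\mathbf 1_B/|B|$ itself, without positivity? The function $\phi=\widehat K$ is even in each variable, and the same argument would need $\partial_1\cdots\partial_d\phi\in L^1((0,\infty)^d)$, equivalently, by symmetry, in $L^1(\mathbb R^d)$. But $\partial_1\cdots\partial_d\phi$ is the Fourier transform of $\prod_i(-2\pi i\eta_i)K(\eta)$. If it were integrable, Fourier inversion would make $\prod_i(-2\pi i\eta_i)K(\eta)$ a.e. equal to a continuous function. It is not: near the boundary point $d^{-1/2}(1,\dots,1)$ it is close to a nonzero constant inside the ball, and it is $0$ outside. *The jump of the indicator is exactly what breaks this approach.* The same argument excludes the box.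

## 6. The kernel shift on a dyadic shell, in one variable

Let us see in one variable how to live with a jump. (Nothing in this section needs $d\ge2$; imagine (1) with $d=1$.) Take $K=\frac12\mathbf 1_{[-1,1]}$ and $f\in L^1\cap L^p$. Write $r=2^{-m}\rho$ with $m\in\mathbb Z$, $\rho\in[1,2)$, and $y=2^{-m}x$, so that
$$\phi(rx)=\Phi(y):=\int K^\rho(\eta)e^{-2\pi iy\eta}\,d\eta,\qquad K^\rho=\tfrac1{2\rho}\mathbf 1_{[-\rho,\rho]}.$$
Look at the part of $f$ where $2^{N-1}<|y|\le2^N$, $N\ge1$. In terms of $x$ this is the shell $D=\{2^{N+m-1}<|x|\le2^{N+m}\}$. On it $|\Phi|\lesssim 2^{-N}$, so for *one* pair $(m,\rho)$ the bound (7) is more than enough. The supremum over $m$ is cheap: the shells for different $m$ are disjoint, and since $q\ge p$,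
$$\sum_m\|f\mathbf 1_{D_m}\|_p^q\le\Big(\sum_m\|f\mathbf 1_{D_m}\|_p^p\Big)^{q/p}\le\|f\|_p^q .$$
The enemy is the supremum over the continuous parameter $\rho$.

The way out is not to use the size of $\Phi$, but to keep it as an integral of exponentials. The factor $e^{-2\pi i2^{-m}x\eta}$ is unimodular and *does not depend on $\rho$*. All the dependence on $\rho$ (and on $K$) is in the density $K^\rho(\eta)$, and Hölder in $\eta$ takes it out. To have decay in $N$, first shift the kernel: with $h=2^{-N-1}$,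
$$(1-e^{-2\pi ihy})\,\Phi(y)=\int\Delta(\eta)\,e^{-2\pi iy\eta}\,d\eta,\qquad\Delta=K^\rho-K^\rho(\cdot-h).$$
On the shell $|hy|\in(\frac14,\frac12]$, so $|1-e^{-2\pi ihy}|\ge\sqrt2$ and we may divide; call the reciprocal $b$. The density $\Delta$ is $\pm\frac1{2\rho}$ on a set of length $2h=2^{-N}$, so $\|\Delta\|_{q'}\le2^{-N/q'}$, uniformly in $\rho$. By Hölder,
$$|(f\mathbf 1_D\Phi)^\wedge(\xi)|\le2^{-N/q'}\Big(\int_{-3}^3\big|\big(f\mathbf 1_D\,b\,e^{-2\pi i2^{-m}x\eta}\big)^\wedge(\xi)\big|^q\,d\eta\Big)^{1/q}.$$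
The right side no longer contains $\rho$. Apply (7) for each fixed $\eta$: the $L^q(\sigma)$-norm of the right side is at most $2^{-N/q'}6^{1/q}C_0\|f\mathbf 1_D\|_p$. Take the supremum over $m$ through the $\ell^q$-sum, then sum over $N$: this part of the maximal function is bounded. The jump cost us only that $2^{-N/q'}$ is a slower decay than $2^{-N}$.

For $|y|\le1$ there is no decay, and $\Phi(y)\approx\Phi(0)$. There we write $\Phi=\Phi(0)+(\Phi-\Phi(0))$. The first part gives $\Phi(0)(f\mathbf 1_{\{|x|\le2^m\}})^\wedge$. These pieces of $f$ are *not* disjoint in $m$ (if $f$ is supported in $[-1,1]$, all $m\ge0$ give the same function), so the $\ell^q$-sum diverges, and this is where Lemma 2 comes in. The second part is $O(2^n)$ on the shell $2^{n-1}<|y|\le2^n$, $n\le0$, which is summable in $n$; a Taylor series separates $\eta$ from $y$.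

In $d$ variables each coordinate can be in any of these three states, and the states must be combined. This is the proof of (4).

## 7. The maximal inequality for $f\in L^1\cap L^p$

Fix $f\in L^1\cap L^p$, $K\in\mathcal K$ and $r$.

**Step 1: normalize the scales.** The purpose is to separate the dyadic scale $m$, which will be treated by disjointness and Lemma 2, from the bounded factor $\rho$, which goes into the kernel. Write $r_i=2^{-m_i}\rho_i$ with $m\in\mathbb Z^d$, $\rho\in[1,2)^d$, and put $y=2^{-m}x$ coordinatewise. Then $\phi(rx)=\phi(\rho y)=:\Phi(y)$. With $K^\rho(\eta)=\prod_i\rho_i^{-1}K(\eta_1/\rho_1,\dots,\eta_d/\rho_d)$, which is supported in $[-2,2]^d$,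
$$\Phi(y)=\int K^\rho(\eta)\,e^{-2\pi iy\cdot\eta}\,d\eta .$$
We have $\|K^\rho\|_{q'}=\prod_i\rho_i^{-1+1/q'}\|K\|_{q'}=\prod_i\rho_i^{-1/q}\|K\|_{q'}$, and $K^\rho(\cdot-he_i)$ is the same dilation of $K(\cdot-(h/\rho_i)e_i)$. Since $\rho_i\ge1$ and $\omega$ is nondecreasing, for $0<h\le1$,
$$\|K^\rho\|_{q'}\le A,\qquad\|K^\rho-K^\rho(\cdot-he_i)\|_{q'}\le\omega(h/\rho_i)\le\omega(h). \tag{9}$$

**Step 2: subtract the values at zero, coordinate by coordinate.** The purpose is to obtain smallness in every coordinate that is not under a sharp truncation. Let $\chi=\mathbf 1_{[-1,1]}$ and let $L_i\Phi(y)=\chi(y_i)\,\Phi(y)|_{y_i\to0}$. These operators commute. For $V\subseteq\{1,\dots,d\}$ let $y^{(V)}$ keep the coordinates of $y$ in $V$ and set all others to $0$. Expanding $\prod_i(L_i+(1-L_i))$ gives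
$$\Phi(y)=\sum_{I\subseteq\{1,\dots,d\}}\ \prod_{j\in J}\chi(y_j)\ \Phi_I(y_I),\qquad J=I^c, \tag{10}$$
$$\Phi_I(y_I)=\sum_{I'\subseteq I}(-1)^{|I'|}\prod_{i\in I'}\chi(y_i)\ \Phi\big(y^{(I\setminus I')}\big).$$
For $d=2$ the four terms are $\chi(y_1)\chi(y_2)\Phi(0,0)$; then $\chi(y_2)\,[\Phi(y_1,0)-\chi(y_1)\Phi(0,0)]$; then the same with the roles exchanged; and for $I=\{1,2\}$ the term $\Phi(y_1,y_2)-\chi(y_1)\Phi(0,y_2)-\chi(y_2)\Phi(y_1,0)+\chi(y_1)\chi(y_2)\Phi(0,0)$. Their sum is $\Phi(y_1,y_2)$.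

**Step 3: localize to dyadic shells.** The purpose is to see $\Phi_I$ as one integral with a factor for each coordinate. For $n\in\mathbb Z$ let $D_n=\{t\in\mathbb R:2^{n-1}<|t|\le2^n\}$, and for $n\in\mathbb Z^I$ let $D_n=\prod_{i\in I}D_{n_i}$. Given $n\in\mathbb Z^I$ put
$$P=\{i\in I:n_i\ge1\},\qquad I_-=\{i\in I:n_i\le0\}.$$
If $y_I\in D_n$, then $|y_i|>1$ and $\chi(y_i)=0$ for $i\in P$, while $|y_i|\le1$ and $\chi(y_i)=1$ for $i\in I_-$. Only the terms with $I'\subseteq I_-$ remain in $\Phi_I$. As $\Phi(y^{(I\setminus I')})=\int K^\rho(\eta)\prod_{i\in I\setminus I'}e^{-2\pi iy_i\eta_i}d\eta$, they add up to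
$$\Phi_I(y_I)=\int K^\rho(\eta)\prod_{i\in P}e^{-2\pi iy_i\eta_i}\prod_{i\in I_-}\big(e^{-2\pi iy_i\eta_i}-1\big)\,d\eta\qquad(y_I\in D_n). \tag{11}$$
Now $y_I\in D_n$ means $x_I\in D_{n+m_I}$, and $\chi(y_j)=\mathbf 1_{\{|x_j|\le2^{m_j}\}}$. With
$$f_{I,n,m}=f\prod_{j\in J}\mathbf 1_{\{|x_j|\le2^{m_j}\}}\ \prod_{i\in I}\mathbf 1_{D_{n_i+m_i}}(x_i)$$
we obtain from (8) and (10)
$$A_r^Kf=\sum_I\sum_{n\in\mathbb Z^I}\big(f_{I,n,m}\,\Phi_I(2^{-m}x_I)\big)^\wedge. \tag{12}$$
The sum converges in $L^1$ before the transform is taken: for each $I$, at a.e. $x$ exactly one $n$ has $x_I\in D_{n+m_I}$, and $|\Phi_I|\le2^d\|K\|_1$, so dominated convergence applies. Hence the sum (12) converges pointwise in $\xi$. (For $I=\emptyset$ there is one term, $(\int K)\,(f\prod_j\mathbf 1_{\{|x_j|\le2^{m_j}\}})^\wedge$.)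

From here to Step 6 we fix $I$ and $n$.

**Step 4: shift the kernel in the largest coordinate.** The purpose is to gain the factor $\omega(2^{-N})$.

Suppose first that $P\ne\emptyset$. Let $N=\max_{i\in P}n_i=n_{i_0}$ with $i_0\in P$ chosen as a function of $n$, and let $h=2^{-N-1}$. If $K^\rho$ in (11) is replaced by $K^\rho(\cdot-he_{i_0})$, the substitution $\eta\mapsto\eta+he_{i_0}$ shows that the integral is multiplied by $e^{-2\pi ihy_{i_0}}$, because $\eta_{i_0}$ occurs only in the exponential of index $i_0\in P$. Hence, with $\Delta K^\rho=K^\rho-K^\rho(\cdot-he_{i_0})$,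
$$\Phi_I(y_I)=b(y)\int\Delta K^\rho(\eta)\prod_{i\in P}e^{-2\pi iy_i\eta_i}\prod_{i\in I_-}\big(e^{-2\pi iy_i\eta_i}-1\big)d\eta,\qquad b(y)=\frac1{1-e^{-2\pi ihy_{i_0}}}. \tag{13}$$
On $D_n$ we have $|hy_{i_0}|\in(\frac14,\frac12]$, so $|1-e^{-2\pi ihy_{i_0}}|=2|\sin(\pi hy_{i_0})|\ge\sqrt2$ and $|b|\le1$. The function $b$ depends on $n$ and $y_{i_0}$ only, not on $K$ or $\rho$.

If $P=\emptyset$, put $b=1$ and $\Delta K^\rho=K^\rho$, so that (13) holds again as (11).

By (9) and the monotonicity of $\omega$,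
$$\|\Delta K^\rho\|_{q'}\le\Omega,\qquad\Omega:=\begin{cases}\omega(2^{-N}),&P\ne\emptyset,\\ A,&P=\emptyset.\end{cases}$$
In both cases $\Delta K^\rho$ is supported in $[-3,3]^d$, and on its support $|\eta_i|\le2$ for $i\in I_-$, since the shift was in the direction $i_0\notin I_-$.

**Step 5: separate $\eta$ from $x$, and apply Hölder.** The purpose is to dominate the $(I,n)$ term by something that does not depend on $K$, $\rho$ or $m_J$. For $i\in I_-$ expand $e^{-2\pi iy_i\eta_i}-1=\sum_{l_i\ge1}(-2\pi i\eta_i)^{l_i}y_i^{l_i}/l_i!$, with $y=2^{-m}x$. Since $f\in L^1$, $\Delta K^\rho\in L^1$, $|y_i|\le1$ and $|\eta_i|\le2$ for $i\in I_-$, everything converges absolutely and Fubini gives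
$$\big(f_{I,n,m}\Phi_I(2^{-m}x_I)\big)^\wedge(\xi)=\sum_{l\in\{1,2,\dots\}^{I_-}}\int_{[-3,3]^d}\Delta K^\rho(\eta)\prod_{i\in I_-}\frac{(-2\pi i\eta_i)^{l_i}}{l_i!}\,\Big(u^\eta_{l,m_I}\prod_{j\in J}\mathbf 1_{\{|x_j|\le2^{m_j}\}}\Big)^\wedge(\xi)\,d\eta,$$
$$u^\eta_{l,m_I}(x)=f(x)\,\mathbf 1_{D_{n+m_I}}(x_I)\,b(2^{-m}x)\prod_{i\in I_-}(2^{-m_i}x_i)^{l_i}\prod_{i\in P}e^{-2\pi i2^{-m_i}\eta_ix_i}.$$
The function $u^\eta_{l,m_I}$ depends only on $f,I,n,l,m_I,\eta$. It lies in $L^1\cap L^p$. On the support $|2^{-m_i}x_i|\le2^{n_i}\le1$ for $i\in I_-$, and $l_i\ge1$, so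
$$\|u^\eta_{l,m_I}\|_p\le2^{\sum_{i\in I_-}n_i}\,\|f\mathbf 1_{D_{n+m_I}}(x_I)\|_p. \tag{14}$$
The truncations in the coordinates $j\in J$ are absorbed by $T_J$. Hölder in $\eta$ with exponents $q',q$, together with $|2\pi\eta_i|\le4\pi$ for $i\in I_-$ on the support of $\Delta K^\rho$, gives, uniformly in $K\in\mathcal K$, $\rho$ and $m_J$,
$$\big|\big(f_{I,n,m}\Phi_I(2^{-m}x_I)\big)^\wedge(\xi)\big|\le G_{m_I}(\xi):=\Omega\sum_l\prod_{i\in I_-}\frac{(4\pi)^{l_i}}{l_i!}\Big(\int_{[-3,3]^d}\big(T_Ju^\eta_{l,m_I}(\xi)\big)^q\,d\eta\Big)^{1/q}. \tag{15}$$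
Measurability: for fixed truncation levels the transform of the truncated $u^\eta_{l,m_I}$ is jointly continuous in $(\xi,\eta)$ by dominated convergence. So $(\xi,\eta)\mapsto T_Ju^\eta_{l,m_I}(\xi)$ is a countable supremum of continuous functions, hence Borel, and so is $G_{m_I}$.

**Step 6: $L^q(\sigma)$-norms, and the supremum over $m_I$.** Minkowski for the sum over $l$, Tonelli for the integrals in $\eta$ and $\sigma$ (which is $\sigma$-finite), Lemma 2 for each fixed $\eta$, and (14) give
$$\|G_{m_I}\|_{L^q(\sigma)}\le\Omega\sum_l\prod_{i\in I_-}\frac{(4\pi)^{l_i}}{l_i!}\Big(\int_{[-3,3]^d}\|T_Ju^\eta_{l,m_I}\|^q_{L^q(\sigma)}d\eta\Big)^{1/q}\le e^{4\pi d}\,6^{d/q}\,C_1\,\Omega\,2^{\sum_{I_-}n_i}\,\|f\mathbf 1_{D_{n+m_I}}(x_I)\|_p .$$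
Next, $\sup_{m_I}G_{m_I}\le(\sum_{m_I\in\mathbb Z^I}G_{m_I}^q)^{1/q}$. For fixed $n$ the sets $D_{n+m_I}$, $m_I\in\mathbb Z^I$, are disjoint, and $q\ge p$, so
$$\sum_{m_I}\|f\mathbf 1_{D_{n+m_I}}(x_I)\|_p^q\le\Big(\sum_{m_I}\|f\mathbf 1_{D_{n+m_I}}(x_I)\|_p^p\Big)^{q/p}\le\|f\|_p^q .$$
Thus the supremum over all $K$, $\rho$ and $m$ of the absolute value of the $(I,n)$ term in (12) is dominated by a Borel function whose $L^q(\sigma)$-norm is at most
$$C\,C_0\,\Omega\,2^{\sum_{i\in I_-}n_i}\,\|f\|_p,\qquad C=C(d,p,q). \tag{16}$$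

**Step 7: sum over $I$ and $n$.** Each index lies in exactly one of $J,I_-,P$, so there are at most $3^d$ triples $(I,I_-,P)$. For each triple the sum over the $n_i\le0$, $i\in I_-$, is $\sum2^{\sum_{I_-}n_i}=2^{|I_-|}$. If $P\ne\emptyset$, at most $dN^{d-1}$ vectors $n_P\in\{1,2,\dots\}^P$ have maximum $N$ (choose a coordinate equal to $N$, the others are among $1,\dots,N$). Hence $\sum_{n_P}\Omega\le d\sum_NN^{d-1}\omega(2^{-N})=d\,S_\omega$, which is why $N^{d-1}$ stands in (3). If $P=\emptyset$, then $\Omega=A$. By (12) and (16),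
$$\|\mathcal Mf\|_{L^q(\sigma)}\le C(d,p,q)\,C_0\,(A+S_\omega)\,\|f\|_p\qquad(f\in L^1\cap L^p). \tag{17}$$

## 8. All of $L^p$, and convergence almost everywhere

**Step 1: extend (17) to $L^p$.** For $f\in L^p$ take Schwartz $f_j\to f$ in $L^p$. By (a) in Section 3, $|A_r^Kf(\xi)|=\lim_j|A_r^Kf_j(\xi)|\le\liminf_j\mathcal Mf_j(\xi)$ for all $r,K,\xi$. So $\mathcal Mf\le\liminf_j\mathcal Mf_j$ pointwise, and Fatou's lemma with (17) gives (4).

**Step 2: convergence for Schwartz functions.** By Hölder $\|K\|_1\le2^{d/q}\|K\|_{q'}\le2^{d/q}A$. So for Schwartz $g$ and *every* $\xi$, as $r\to0$,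
$$\sup_{K\in\mathcal K}\Big|A_r^Kg(\xi)-\Big(\int K\Big)\widehat g(\xi)\Big|\le2^{d/q}A\sup_{\eta\in[-1,1]^d}|\widehat g(\xi+r\eta)-\widehat g(\xi)|\to0 .$$

**Step 3: convergence for $f\in L^p$.** Fix a Borel representative of $\mathcal Rf$ and let
$$\Lambda f(\xi)=\limsup_{r\to0}\ \sup_{K\in\mathcal K}\Big|A_r^Kf(\xi)-\Big(\int K\Big)\mathcal Rf(\xi)\Big| .$$
Choose Schwartz $g_k$ with $\|f-g_k\|_p\le2^{-k}$. Outside a $\sigma$-null set, $\mathcal R(f-g_k)=\mathcal Rf-\widehat g_k$ for all $k$. Writing $f=(f-g_k)+g_k$ and using Step 2 for $g_k$, we get there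
$$\Lambda f\le H_k:=\mathcal M(f-g_k)+2^{d/q}A\,|\mathcal R(f-g_k)|\qquad\text{for all }k .$$
The functions $H_k$ are Borel, and by (4) and the boundedness of $\mathcal R$ we have $\|H_k\|_{L^q(\sigma)}\le C''2^{-k}$ with $C''$ independent of $k$. So $\sum_kH_k\in L^q(\sigma)$, the sum is finite $\sigma$-a.e., and $H_k\to0$ outside a $\sigma$-null set. Hence $\Lambda f=0$ outside a $\sigma$-null set; the measurability of $\Lambda f$ was not needed. This is (5), and Theorem 2 is proved. $\square$

## 9. Kernels of convex sets: ellipsoids and boxes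

**Lemma 3.** Let $v>0$. There are $A$ and $\omega$ as in the definition of $\mathcal K(A,\omega)$, depending on $v,d,q$ only, such that $K=\mathbf 1_{E_0}/|E_0|\in\mathcal K(A,\omega)$ for every convex $E_0\subseteq[-1,1]^d$ with $|E_0|\ge v$.

*Proof.* The boundary of a convex set is a null set, so we may replace $E_0$ by its interior. Let $0<h\le1$. Each line parallel to $e_i$ meets $E_0$ in an interval, possibly empty, and the symmetric difference of this interval with its translate by $h$ has length at most $2h$. The lines that matter are parametrized by $[-1,1]^{d-1}$. Hence $|E_0\,\triangle\,(E_0+he_i)|\le2h\cdot2^{d-1}=2^dh$, and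
$$\|K\|_{q'}=\frac{|E_0|^{1/q'}}{|E_0|}\le v^{-1}2^{d/q'}=:A,\qquad\|K-K(\cdot-he_i)\|_{q'}\le v^{-1}(2^dh)^{1/q'}=:\omega(h).$$
Since $q>1$, we have $1/q'>0$, and $S_\omega=v^{-1}2^{d/q'}\sum_NN^{d-1}2^{-N/q'}<\infty$. $\square$

**Proof of Theorem 1.** Let $f\in L^p$. Apply Theorem 2 to the class of Lemma 3 with $v=|B|$, where $B$ is the closed unit ball, and look only at its member $K=\mathbf 1_B/|B|$. Then $\int K=1$ and $A_r^Kf(\xi)$ is the average over $B_{r_1,\dots,r_d}(\xi)$, so (5) contains (2).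

Let now $f\in L^s$ with $1\le s\le p$. Put $f_1=f\mathbf 1_{\{|f|\le1\}}$ and $f_2=f\mathbf 1_{\{|f|>1\}}$. As $|f_1|^p\le|f_1|^s$ and $|f_2|\le|f_2|^s$, we have $f_1\in L^s\cap L^p$ and $f_2\in L^s\cap L^1$. The extensions of $\mathcal R$ to different Lebesgue spaces agree on intersections: approximate by Schwartz functions in both norms at once; their transforms converge to both candidates, each in its own $L^u(\sigma)$, and so $\sigma$-a.e. along a subsequence. Therefore $\mathcal Rf=\mathcal Rf_1+\mathcal Rf_2$, where $\mathcal Rf_2$ is $\sigma$-a.e. the restriction of the continuous function $\widehat{f_2}$. The averages of $\widehat{f_2}$ converge everywhere by continuity, and those of $\widehat{f_1}$ converge to $\mathcal Rf_1$ $\sigma$-a.e. by the case $s=p$. $\square$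

**Proof of Theorem 3, positive part.** Let $e_\xi(E)\ge c$ and $r=(r_i(E,\xi))_i$; these numbers are positive because $E$ has interior points. Then $E=\xi+rE_0$ with $E_0\subseteq[-1,1]^d$ convex and $|E_0|=|E|/\prod r_i=2^de_\xi(E)\ge2^dc$. With $K=\mathbf 1_{E_0}/|E_0|$,
$$\frac1{|E|}\int_E\widehat f=A_r^Kf(\xi),\qquad\int K=1 .$$
The set $E_0$ changes with $E$, but by Lemma 3 with $v=2^dc$ all these $K$ lie in one class, and the supremum over $K$ in (5) covers them. So for each fixed $c$ the convergence holds for $\sigma$-a.e. $\xi$. Use this for $c=1,\frac12,\frac13,\dots$ and discard the union of the countably many null sets. Finally, a box with side lengths $a_i$ that contains $\xi$ has $r_i\le a_i$, so $e_\xi=\prod a_i/\prod2r_i\ge2^{-d}$. $\square$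

## 10. Small balls off the point

We prove the negative part of Theorem 3: without $e_\xi(E)\ge c$ the averages may blow up at every $\xi$.

**Step 1: one singularity.** The purpose is to find $g\ge0$ with a pole whose inverse transform $\check g$ lies in $L^p$. Let $0<\delta<d/p'$ and $g(\xi)=|\xi|^{-\delta}\varphi(\xi)$ with $0\le\varphi\in C_c^\infty$, $\varphi(0)=1$. Since $\delta p'<d$, $g\in L^{p'}$, and as $p'\ge2$ and $g$ has bounded support, $g\in L^1\cap L^2$. So $\check g$ is bounded, and the Fourier transform of $\check g$ is $g$. The inverse transform of $|\xi|^{-\delta}$ in the sense of tempered distributions is $c_{d,\delta}|x|^{\delta-d}$, hence $\check g=c_{d,\delta}\,|\cdot|^{\delta-d}*\check\varphi$.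

We claim that this is $O(|x|^{\delta-d})$ at infinity. In $\int|x-y|^{\delta-d}|\check\varphi(y)|\,dy$, $|x|\ge2$, the part $|y|\le|x|/2$ is at most $(|x|/2)^{\delta-d}\|\check\varphi\|_1$. For $|y|>|x|/2$ use $|\check\varphi(y)|\le C|y|^{-2d}$. The part with $|x-y|\le1$ is at most $C|x|^{-2d}\int_{|z|\le1}|z|^{\delta-d}dz$, and the part with $|x-y|>1$ is at most $C\int_{|y|>|x|/2}|y|^{-2d}dy\le C|x|^{-d}$. This proves the claim. Since $\delta<d/p'=d-d/p$, we have $p(d-\delta)>d$, and $\check g\in L^p$.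

**Step 2: singularities on a dense set.** Let $(a_j)_{j\ge1}$ be dense in $\mathbb R^d$, and let
$$f(x)=\sum_{j\ge1}2^{-j}e^{2\pi ia_j\cdot x}\,\check g(x)\in L^p .$$
Then $\widehat f=\sum_j2^{-j}g(\cdot-a_j)$, with convergence in $L^{p'}$ by Hausdorff–Young, and also a.e., because the terms are nonnegative. So $\widehat f\ge2^{-j}g(\cdot-a_j)$ a.e. for each $j$. If $\varphi\ge\frac12$ on $\{|\xi|\le t_0\}$, then for $t\le t_0$ the average of $\widehat f$ over the ball of radius $t$ centred at $a_j$ is at least $2^{-j}\cdot\frac12t^{-\delta}$, which tends to $\infty$ as $t\to0$.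

**Step 3: choose the balls.** Given $\xi$ and $k$, choose $a_j$ with $|a_j-\xi|<1/(2k)$, and then a ball $E_k$ centred at $a_j$, of radius less than $1/(2k)$, over which the average of $\widehat f$ is at least $k$. Then $\sup_{x\in E_k}|x-\xi|\le1/k\to0$, while the averages tend to $\infty$. $\square$
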